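\title{Isoperimetric profiles and uniqueness of the infinite cluster in bond percolation}

\begin{abstract}
We prove that every infinite, connected, locally finite graph whose internal isoperimetric dimension is strictly greater than $1$ has uniqueness threshold $p_u<1$ for Bernoulli bond percolation. This confirms a conjecture posed in a paper of Hutchcroft and Tointon, and no bound on the degrees is needed. More generally, if the internal isoperimetric profile is at least $\varphi$ and $\sum_j 1/\varphi(2^j)<\infty$, then $p_u<1$ with an explicit bound, and the same condition on the ordinary profile gives $p_c<1$. Among regular profiles the condition is sharp: when the series diverges we construct a graph of maximum degree at most $3$ with internal profile at least $c\varphi$ and $p_c=p_u=1$. The main tool is an exponential bound on the number of cuts with a given number of edges, proved by contracting edges at random.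
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $G=(V,E)$ be an infinite, connected, locally finite graph and let $p\in[0,1]$. In Bernoulli-$p$ bond percolation each edge is declared \emph{open} with probability $p$ and \emph{closed} with probability $q=1-p$, independently; $\mathbb P_p$ denotes the law. The \emph{clusters} are the connected components of the subgraph of open edges, and $K(x)$ is the cluster of the vertex $x$. The critical threshold and the uniqueness threshold are
\begin{align*}
p_c&=\inf\{p\in[0,1]:\text{ there is an infinite cluster $\mathbb P_p$-almost surely}\},\\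
p_u&=\inf\{p\in[0,1]:\text{ there is a unique infinite cluster $\mathbb P_p$-almost surely}\}.
\end{align*}
Then $p_c\le p_u\le1$, because $G$ itself is the only cluster when $p=1$. We ask which geometric conditions force $p_u<1$.

When $q$ is small, two vertices fail to be connected only if some set of vertices containing one but not the other has a boundary made of closed edges, and a boundary of $w$ edges is closed with probability $q^w$. So it is natural to assume that large sets have large boundaries. For a set $K$ of vertices of a graph $H$ let $\partial_HK$, or $\partial K$ when $H$ is understood, be the set of edges of $H$ with exactly one endpoint in $K$. A finite graph $H=(V_H,E_H)$ satisfies the \emph{$d$-dimensional isoperimetric inequality with constant $c>0$} if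
\[
|\partial K|\ge c\,|K|^{(d-1)/d}\qquad\text{for every nonempty }K\subseteq V_H\text{ with }|K|\le|V_H|/2 .
\]
A vertex set is \emph{connected} if it induces a connected subgraph. An \emph{exhaustion} of $G$ is a sequence $V_1\subseteq V_2\subseteq\cdots$ of finite connected sets with union $V$, and $G_n$ denotes the subgraph induced by $V_n$. The \emph{internal isoperimetric dimension} of $G$ is the supremum of those $d$ for which there are a constant $c>0$ and an exhaustion such that every $G_n$ satisfies the $d$-dimensional inequality with constant $c$. The \emph{ordinary isoperimetric dimension} is the supremum of those $d$ for which there is $c>0$ with $|\partial_GK|\ge c|K|^{(d-1)/d}$ for all finite nonempty $K\subset V$. The internal dimension is at most the ordinary one: a finite set $K$ satisfies $K\subseteq V_n$ and $|K|\le|V_n|/2$ for large $n$, and $\partial_{G_n}K\subseteq\partial_GK$. For $d=1$ the inequality reads $|\partial K|\ge c$ and holds with $c=1$ in every finite connected graph, so both dimensions are at least $1$.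

\begin{example}[The square lattice]\label{ex:square}
Let $H$ be an $N\times N$ box in $\mathbb Z^2$ and let $K$ be nonempty with $|K|\le N^2/2$. If $K$ contains no full row and no full column, then each of the $a$ rows and $b$ columns that meet $K$ contains an edge of $\partial K$, so $|\partial K|\ge a+b\ge2\sqrt{ab}\ge2\sqrt{|K|}$. If $K$ contains a full row, then every column meets $K$ and at most $N/2$ columns are full, so $|\partial K|\ge N/2\ge\sqrt{|K|/2}$; the case of a full column is symmetric. Hence $\mathbb Z^2$ has internal dimension at least $2$.
\end{example}

\begin{example}[Graphs with a bridge]\label{ex:bridge}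
Suppose that removing an edge $e$ from $G$ leaves two infinite components that are isomorphic to each other. Then $p_u=1$. Indeed, let $p<1$. By Kolmogorov's $0$--$1$ law, either neither component contains an infinite cluster of its own almost surely, and then $G$ has none, or both do, and then with probability $1-p>0$ the edge $e$ is closed and $G$ has at least two. The internal dimension of $G$ is $1$: in any exhaustion, $e$ splits $V_n$ into two parts whose sizes tend to infinity, and the smaller part has boundary $\{e\}$ in $G_n$.

The line $\mathbb Z$ is such a graph. So is the graph formed by two copies of $\mathbb Z^3$ joined by one edge. Its ordinary dimension is at least $3$: if $K_1,K_2$ are the parts of $K$ in the two copies, the isoperimetric inequality of $\mathbb Z^3$ gives $|\partial K|\ge c|K_1|^{2/3}+c|K_2|^{2/3}\ge c|K|^{2/3}$.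
\end{example}

Example~\ref{ex:bridge} fixes the form of the question. The line shows that dimension $1$ is not enough. The two copies of $\mathbb Z^3$ show that the ordinary dimension cannot control $p_u$: it bounds the cost of separating a finite set from infinity, whereas two infinite clusters are separated by a cut with two large sides, and the internal inequality bounds exactly the cost of such cuts inside $G_n$. It is known that every infinite, connected, bounded degree graph with internal isoperimetric dimension strictly greater than $6+2\sqrt7$ has $p_u<1$. The following conjecture is posed in the paper of Hutchcroft and Tointon \cite{HT}.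

\begin{quote}
\emph{Every infinite, connected, bounded degree graph with internal isoperimetric dimension strictly greater than $1$ has $p_u<1$.}
\end{quote}

\subsection{Results}

The conjecture is true, and the bound on the degrees is not needed.

\begin{theorem}\label{thm:dim}
Let $G$ be an infinite, connected, locally finite graph with internal isoperimetric dimension strictly greater than $1$. Then there is $q_0>0$ such that for every $p\in[1-q_0,1]$ there is $\mathbb P_p$-almost surely exactly one infinite cluster. In particular $p_u(G)\le1-q_0<1$.
\end{theorem}

The true threshold lies far below every power of the volume. Throughout, $\varphi:[1,\infty)\to(0,\infty)$ is a nondecreasing function, and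
\begin{equation}\label{eq:S}
\Phi_j=\max\bigl(1,\varphi(2^j)\bigr),\qquad S=S(\varphi)=\sum_{j\ge0}\frac1{\Phi_j},\qquad\kappa=10S+4 .
\end{equation}
If $S<\infty$ then $\Phi_j\to\infty$, so $\varphi\to\infty$ and $\Phi_j=\varphi(2^j)$ for large $j$. Hence $S<\infty$ if and only if $\sum_j1/\varphi(2^j)<\infty$. This is also equivalent to $\int_1^\infty\frac{ds}{s\varphi(s)}<\infty$, since the integral over $[2^j,2^{j+1}]$ lies between $(\log2)/\varphi(2^{j+1})$ and $(\log2)/\varphi(2^j)$.

We say that $G$ has \emph{internal profile at least $\varphi$} if there is an exhaustion $(V_n)$ such that $|\partial_{G_n}K|\ge\varphi(|K|)$ for all $n$ and all nonempty $K\subseteq V_n$ with $|K|\le|V_n|/2$. For $x\in V_n$ let $K_n(x)$ be the cluster of $x$ in the percolation restricted to $G_n$.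

\begin{theorem}\label{thm:profile}
Let $G$ be an infinite, connected, locally finite graph with internal profile at least $\varphi$, and suppose $S(\varphi)<\infty$. Then for every $p\ge1-e^{-\kappa-1}$ there is almost surely exactly one infinite cluster. Hence $p_u\le1-e^{-10S-5}<1$. Moreover, for these $p$, all $n$, all $r\ge1$ and all $x,y\in V_n$,
\[
\mathbb P_p\bigl(|K_n(x)|\ge r,\ |K_n(y)|\ge r,\ K_n(x)\ne K_n(y)\bigr)\le2e^{-\varphi(r)} .
\]
\end{theorem}

The expected number of pairs $(x,y)$ for which this event occurs is therefore at most $2|V_n|^2e^{-\varphi(r)}$. For $\varphi(s)=cs^{(d-1)/d}$ and $r=(C\log|V_n|)^{d/(d-1)}$ with $C=3/c$ this is $2/|V_n|$, so with probability tending to $1$ the graph $G_n$ has at most one cluster of size at least $(C\log|V_n|)^{d/(d-1)}$.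

\begin{theorem}\label{thm:ordinary}
Let $G$ be an infinite, connected, locally finite graph with $|\partial K|\ge\varphi(|K|)$ for all finite nonempty $K\subset V$, and suppose $S(\varphi)<\infty$. Then for all $p\ge1-e^{-\kappa-1}$, all $x\in V$ and all $r\ge1$,
\[
\mathbb P_p\bigl(r\le|K(x)|<\infty\bigr)\le2e^{-\varphi(r)},
\]
and $p_c\le1-e^{-10S-5}<1$. In particular, ordinary isoperimetric dimension strictly greater than $1$ implies $p_c<1$.
\end{theorem}

The last implication is the one asked about by Benjamini and Schramm in \cite{BS}. The summability condition cannot be weakened among regular profiles.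

\begin{theorem}\label{thm:sharp}
Let $\varphi$ be nondecreasing, with $\varphi(16s)\le2\varphi(s)$ for all $s\ge s_0$ and $\sum_j1/\varphi(2^j)=\infty$. Then there are $c>0$ and an infinite connected graph of maximum degree at most $3$ with internal profile at least $c\varphi$ in which, for every $p<1$, all clusters are almost surely finite. Thus $p_c=p_u=1$.
\end{theorem}

\begin{corollary}\label{cor:criterion}
Let $\varphi$ be nondecreasing with $\varphi(16s)\le2\varphi(s)$ for all $s\ge s_0$. Then $\sum_j1/\varphi(2^j)<\infty$ if and only if every infinite, connected, bounded degree graph with internal profile at least $c\varphi$ for some $c>0$ has $p_u<1$.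
\end{corollary}

\begin{proof}
If the series converges then $S(c\varphi)<\infty$ for every $c>0$ and Theorem~\ref{thm:profile} applies. If it diverges, Theorem~\ref{thm:sharp} provides a graph with $p_u=1$.
\end{proof}

For example, let $\varphi(s)=\log s\,(\log\log s)^\gamma$ for large $s$, extended to a positive nondecreasing function on $[1,\infty)$. Then $\varphi(16s)/\varphi(s)\to1$ and $\varphi(2^j)$ is comparable to $j(\log j)^\gamma$, so this profile suffices for $p_u<1$ if and only if $\gamma>1$. The profile $\log s$ does not suffice.

\subsection{Outline}

Section~\ref{sec:peierls} reduces existence and uniqueness of the infinite cluster to a counting problem: the number of cuts with $w$ edges that separate two given vertices should grow at most exponentially in $w$. Section~\ref{sec:contraction} solves this problem by random contraction in a form that suffices for powers of the volume, and proves Theorem~\ref{thm:dim}. Although Theorem~\ref{thm:dim} is the case $\varphi(s)=cs^{(d-1)/d}$ of Theorem~\ref{thm:profile}, its direct proof is short and contains the main idea. That argument loses a logarithmic factor at every scale; Section~\ref{sec:flips} removes it, and Section~\ref{sec:proofs}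 deduces Theorems~\ref{thm:profile} and~\ref{thm:ordinary}. Section~\ref{sec:ropes} proves Theorem~\ref{thm:sharp} and is independent of the rest.

\section{From counting cuts to the infinite cluster}\label{sec:peierls}

Let $H$ be a finite connected graph; parallel edges are allowed, loops are not. A \emph{cut} of $H$ is a set $A$ with $\emptyset\ne A\ne V_H$ such that both $A$ and $V_H\setminus A$ are connected. Its \emph{volume} is $|A|$ and its \emph{width} is $|\partial A|\ge1$. It \emph{separates $x$ from $y$} if $x\in A$ and $y\notin A$. The complement of a cut is a cut of the same width.

\begin{lemma}\label{lem:separate}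
Let a percolation configuration on $H$ be given in which $x$ and $y$ lie in different clusters. Then there is a cut $A$ with $K(x)\subseteq A$ and $K(y)\subseteq V_H\setminus A$ such that all edges of $\partial A$ are closed.
\end{lemma}

\begin{proof}
Let $B$ be the component of $V_H\setminus K(x)$ that contains $y$, and let $A=V_H\setminus B$. The set $K(y)$ is connected and disjoint from $K(x)$, so $K(y)\subseteq B$. An edge that leaves a component of $V_H\setminus K(x)$ ends in $K(x)$, and every component has such an edge because $H$ is connected. Hence $A$, which is the union of $K(x)$ and the components other than $B$, is connected. Every edge of $\partial A=\partial B$ has exactly one endpoint in the cluster $K(x)$ and is therefore closed.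
\end{proof}

We use two forms of Fatou's lemma for events $E_1,E_2,\dots$: the probability that infinitely many $E_i$ occur is at least $\limsup_i\mathbb P(E_i)$, and the probability that all but finitely many $E_i$ occur is at most $\liminf_i\mathbb P(E_i)$. We also use Kolmogorov's $0$--$1$ law: an event that is unchanged when finitely many edges change state has probability $0$ or $1$. The existence of an infinite cluster is such an event, because closing finitely many edges splits an infinite cluster into finitely many pieces, one of which is infinite.

\begin{proposition}\label{prop:peierls}
Let $G$ be infinite, connected and locally finite, with internal profile at least $\varphi$ along the exhaustion $(V_n)$, where $\varphi(s)\to\infty$ as $s\to\infty$. Let $N_1,N_2,\dots$ be numbers such that, for all $n$ and all distinct $x,y\in V_n$, at most $N_w$ cuts of $G_n$ of width $w$ separate $x$ from $y$. Let $p=1-q$ satisfy $\sum_{w\ge1}N_wq^w<1$. Then there is $\mathbb P_p$-almost surely exactly one infinite cluster, and for all $n$, all $r\ge1$ and all $x,y\in V_n$,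
\begin{equation}\label{eq:twobig}
\mathbb P_p\bigl(|K_n(x)|\ge r,\ |K_n(y)|\ge r,\ K_n(x)\ne K_n(y)\bigr)\le\delta_r:=\sum_{w\ge\varphi(r)}N_wq^w .
\end{equation}
\end{proposition}

\begin{proof}
Put $\theta=1-\sum_{w\ge1}N_wq^w>0$, and let $x,y\in V_n$ be distinct. By Lemma~\ref{lem:separate} and a union bound over cuts, $x$ and $y$ are connected by an open path in $G_n$ with probability at least $\theta$. On the event in \eqref{eq:twobig} both sides of the cut given by Lemma~\ref{lem:separate} have at least $r$ vertices. The smaller side has at most $|V_n|/2$ vertices, so the width is at least $\varphi(r)$, and the union bound over cuts of such widths gives \eqref{eq:twobig}. For $x=y$ the event is empty.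

\emph{Existence.} Any two vertices of $G$ lie in a common $V_n$, so they are connected with probability at least $\theta$. Fix $x$ and distinct vertices $y_1,y_2,\dots$. By Fatou's lemma, with probability at least $\theta$ the vertex $x$ is connected to infinitely many $y_i$, and then $K(x)$ is infinite. By the $0$--$1$ law an infinite cluster exists almost surely.

\emph{Uniqueness.} Every open path is finite and hence lies in $G_n$ for large $n$, so $K_n(x)$ increases to $K(x)$. If $x$ and $y$ lie in distinct infinite clusters of $G$, then for each $r$ the event in \eqref{eq:twobig} occurs for all large $n$. By Fatou's lemma this has probability at most $\delta_r$. Since $\varphi(r)\to\infty$, the tail $\delta_r$ of a convergent series tends to $0$. A union over the countably many pairs $x,y$ completes the proof.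
\end{proof}

It remains to show that $N_w$ can be taken exponential in $w$, uniformly in $n$.

\section{Counting cuts by random contraction}\label{sec:contraction}

Counting cuts through their volume is too wasteful. In a graph of maximum degree $\Delta$ there are at most $\Delta^{2t}$ connected sets of volume $t$ containing $x$, since each is visited by a walk of length $2(t-1)$ around a spanning tree. Under the $d$-dimensional inequality, the smaller side of a cut of width $w$ may have volume of order $w^{d/(d-1)}$, and $\Delta^{2t}$ is then superexponential in $w$. We count differently: we build a random experiment that has at most one cut as its outcome and produces each given cut of width $w$ with probability at least $e^{-Cw}$. Then there are at most $e^{Cw}$ such cuts.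

\subsection{The contraction process}\label{sub:process}

Let $H$ be a finite connected graph and let $O\subseteq V_H$ be either empty or a single vertex. In this section $O=\emptyset$; the other case is used in Section~\ref{sec:flips}. The process evolves a partition of $V_H$ into \emph{classes}, starting from singletons. At step $i=1,2,\dots$, let $v_i$ be a smallest class among those disjoint from $O$, with ties broken by a fixed rule, and let $D_i=|\partial v_i|$. Choose an edge $e_i$ uniformly from $\partial v_i$ and merge $v_i$ with the class $u_i$ that contains the other endpoint of $e_i$. A stopping rule, depending only on the current partition, will be specified each time; it stops the process at the latest when one class is left, so $D_i\ge1$ at every step. All classes are connected. A \emph{run} is the sequence $(e_1,e_2,\dots)$ up to the stopping time, and $\mathbf P$ is its law. The \emph{level} of step $i$ is the integer $j$ with $2^j\le|v_i|<2^{j+1}$.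

If no chosen edge lies in $\partial A$, then classes grow inside $A$ or inside its complement, and $A$ can be read off from the final partition. An edge of $\partial A$ is at risk whenever a class containing one of its endpoints is processed, and it is then chosen with probability $1/D_i$. Processing the smallest class first limits how often this happens.

\begin{example}\label{ex:cycle}
Let $H$ be the cycle with vertices $0,1,\dots,7$. Break ties in favor of the class containing the smallest label, and stop when all classes have at least $4$ vertices. Let $A=\{0,1,2,3\}$, so $\partial A=\{70,34\}$, and let us compute the probability that no edge of $\partial A$ is chosen. Every processed class is an arc, so $D_i=2$. The class $\{0\}$ must choose $01$, which has probability $\frac12$. The class $\{2\}$ may choose either edge. If it chooses $12$, then $\{3\}$ is processed next and must choose $23$. If it chooses $23$, then the class $\{0,1\}$ is processed once all singletons are gone, at level $1$, and must choose $12$. In both cases the side $A$ costs a factor $\frac12\cdot\frac12$ and ends as one class. The complement behaves in the same way, starting from $\{4\}$ and $\{6\}$. The probability is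 $\frac1{16}$, and in each case each edge of $\partial A$ is at risk at most twice per level.

On a cycle of length $M$, stop when all classes have at least $t\le M/2$ vertices. There are $t$ arcs of volume $t$ through a given vertex, all of width $2$, and at most one of them is a class at the end. So some arc survives with probability at most $1/t=2^{-\log_2t}$: on average a constant factor is lost at each of the roughly $\log_2t$ levels. A bound in terms of the width alone requires that $D_i$ grow with the level, and the isoperimetric inequality provides this.
\end{example}

\begin{lemma}[Doubling]\label{lem:doubling}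
If $i<i'$ and $v_i\cap v_{i'}\ne\emptyset$, then $|v_{i'}|\ge2|v_i|$. Consequently the classes processed at a fixed level are pairwise disjoint: a vertex lies in at most one of them, and an edge lies in the boundary of at most two of them.
\end{lemma}

\begin{proof}
Classes only merge, so $v_{i'}\supseteq v_i\cup u_i$. Since $v_{i'}$ is disjoint from $O$, so is $u_i$, and $|u_i|\ge|v_i|$ by the choice of $v_i$. Thus $|v_{i'}|\ge2|v_i|$ and the level of $i'$ exceeds that of $i$. An edge in $\partial v_i$ has an endpoint in $v_i$, which gives the last claim.
\end{proof}

\begin{lemma}[Survival]\label{lem:survival}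
Suppose that at each step $i$ a set $B_i\subseteq\partial v_i$ of forbidden edges is given, determined by $e_1,\dots,e_{i-1}$, and call a run \emph{good} if $e_i\notin B_i$ for all $i$. Suppose that $|B_i|<D_i$ whenever $e_l\notin B_l$ for all $l<i$, and that $\sum_i-\log(1-|B_i|/D_i)\le\eta$ along every good run. Then $\mathbf P(\text{good})\ge e^{-\eta}$.
\end{lemma}

\begin{proof}
Let $\widehat{\mathbf P}$ be the law of the process in which $e_i$ is chosen uniformly from $\partial v_i\setminus B_i$. This set is never empty, so $\widehat{\mathbf P}$ is a probability measure on good runs. For a good run $\omega$,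
\[
\mathbf P(\omega)=\prod_i\frac1{D_i}=\prod_i\frac1{D_i-|B_i|}\prod_i\Bigl(1-\frac{|B_i|}{D_i}\Bigr)\ge\widehat{\mathbf P}(\omega)\,e^{-\eta}.
\]
Sum over good runs.
\end{proof}

To bound the cost of a step we use that $y\mapsto-\log(1-y)$ is convex and vanishes at $0$, hence lies below its chords:
\begin{equation}\label{eq:chord}
-\log(1-y)\le\frac{-\log(1-\beta)}{\beta}\,y\qquad\text{for }0\le y\le\beta,\quad 0<\beta<1 .
\end{equation}
Let $g(u)=\frac{\log u}{u-1}$ for $u>1$ and $g(1)=1$. This is the slope of the chord of the concave function $\log$ between $1$ and $u$, so $g$ is positive, continuous and decreasing on $[1,\infty)$. For integers $0\le m<D$,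
\begin{equation}\label{eq:g}
-\log(1-m/D)\le m\,g(D).
\end{equation}
Indeed, if $D=1$ then $m=0$, and if $D\ge2$ then \eqref{eq:chord} with $\beta=1-1/D$ and $y=m/D$ gives the bound $\frac mD\cdot\frac{D\log D}{D-1}$.

\subsection{Cuts of given volume}

\begin{lemma}\label{lem:first}
Let $H$ be a finite connected graph with $M$ vertices such that $|\partial K|\ge\varphi(|K|)$ for all nonempty $K$ with $|K|\le M/2$, and suppose $\widetilde S=\sum_{j\ge0}g(\Phi_j)<\infty$. Let $x\in V_H$, $w\ge1$ and $1\le t\le M/2$. Then at most $e^{2\widetilde Sw}$ cuts of volume $t$ and width $w$ contain $x$.
\end{lemma}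

\begin{proof}
Run the process with $O=\emptyset$ and stop when every class has at least $t$ vertices. At a step $i$ of level $j$ we have $2^j\le|v_i|<t\le M/2$, so $D_i\ge\Phi_j$ by the hypothesis and the monotonicity of $\varphi$.

Let $\mathcal A$ be the family of cuts in question and fix $A\in\mathcal A$. Forbid $B_i=\partial v_i\cap\partial A$, put $n_i=|B_i|$, and call a run \emph{$A$-good} if it is good for these sets. As long as no forbidden edge has been chosen, every merge joins two classes on the same side of $A$, so every class lies in $A$ or in $V_H\setminus A$.

\emph{A run is $A$-good for at most one $A$.} At the end of an $A$-good run the class of $x$ is contained in $A$ and has at least $t=|A|$ vertices, so it equals $A$. Hence $\sum_{A\in\mathcal A}\mathbf P(A\text{-good})\le1$.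

\emph{Each $A$ survives with probability at least $e^{-2\widetilde Sw}$.} Suppose no forbidden edge was chosen before step $i$. Then $v_i$ lies in one side of the cut, and it is a proper subset of that side because $|v_i|<t\le\min(|A|,|V_H\setminus A|)$. The side is connected, so some edge of $\partial v_i$ has both endpoints in it, and $n_i<D_i$. By \eqref{eq:g} and the monotonicity of $g$, a step of level $j$ has $-\log(1-n_i/D_i)\le n_ig(\Phi_j)$. By Lemma~\ref{lem:doubling} each edge of $\partial A$ is counted in $n_i$ for at most two steps of level $j$, so the sum of $n_i$ over these steps is at most $2w$. Summing over $j$, we may take $\eta=2\widetilde Sw$ in Lemma~\ref{lem:survival}.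

The two facts give $|\mathcal A|\,e^{-2\widetilde Sw}\le1$.
\end{proof}

The connectedness of $A$ and of $V_H\setminus A$ entered once, to ensure $n_i<D_i$. Without it a processed class could be a whole component of one side, and then every edge of $\partial v_i$ would be forbidden.

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
By the definition of the internal dimension there are $d>1$, $c>0$ and an exhaustion $(V_n)$ such that every $G_n$ satisfies the $d$-dimensional inequality with constant $c$. Put $\alpha=(d-1)/d\in(0,1)$ and $\varphi(s)=cs^\alpha$. Since $g(u)\le2(\log u)/u$ for $u\ge2$ and $\Phi_j=c2^{\alpha j}$ for large $j$, we have $\widetilde S<\infty$; this is where $d>1$ is used.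

Let $x\ne y$ in $V_n$ and let $A$ be a cut of $G_n$ of width $w$ separating $x$ from $y$. Either $A\ni x$ or $V_n\setminus A\ni y$ has volume $t\le|V_n|/2$, and $ct^\alpha\le w$, so $t$ takes at most $(w/c)^{1/\alpha}$ values. By Lemma~\ref{lem:first} the number of such cuts is at most
\[
N_w=2(w/c)^{1/\alpha}e^{2\widetilde Sw}.
\]
The power series $\sum_{w\ge1}N_wq^w$ has positive radius of convergence and no constant term, so there is $q_0\in(0,1]$ such that it is at most $\frac12$ for all $q\in[0,q_0]$. Proposition~\ref{prop:peierls} applies to every $p\in[1-q_0,1]$.
\end{proof}

\section{The sharp counting lemma}\label{sec:flips}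

\subsection{Where the logarithm is lost}

Lemma~\ref{lem:first} needs $\sum_j(\log\Phi_j)/\Phi_j<\infty$, which is stronger than $S<\infty$: for $\varphi(s)=\log s\,(\log\log s)^\gamma$ it requires $\gamma>2$. The loss comes from steps at which almost all of $\partial v_i$ is forbidden. Let $A$ be a cut containing $x$, and suppose that the first processed class is a vertex $a\in A\setminus\{x\}$ of degree $D\ge5$ with a single edge into $A$. The step is good with probability $1/D$, and its cost $\log D$ is shared among $D-1$ edges of $\partial A$, which is $g(D)$ per edge. If we first move $a$ to the other side, only one edge at $a$ is forbidden, the step is good with probability $1-1/D$, and the width has dropped by $D-2$.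

So we let the cut evolve: whenever more than three quarters of $\partial v_i$ lies in the current cut, we move $v_i$ across. The threshold exceeds $\frac12$ so that a move shrinks the cut by a fixed fraction of $D_i$, and it is less than $1$ so that \eqref{eq:chord} costs only a constant factor. The price is that a run may now be good for many cuts. In the situation above, $A\setminus\{a\}$ is also a cut, it is not moved at the first step, and from then on it evolves exactly as $A$ does. We must therefore count the cuts that are compatible with a fixed run. A cut will be determined by its set of moves, and this set will be short and connected.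

We also protect one vertex $o$ outside $A$ and never process its class. Then no isoperimetric information is needed about sets containing $o$, which matters for Theorem~\ref{thm:ordinary}, where $o$ stands for the exterior of a large ball. Finally, no stopping volume $t$ is needed: when a processed class equals the whole current set, all of its boundary lies in the cut, it is moved, and the set becomes empty.

\begin{lemma}\label{lem:sharp}
Let $H$ be a finite connected multigraph without loops, let $o\ne x$ be vertices, and let $\varphi$ be nondecreasing with $S(\varphi)<\infty$. Assume that $|\partial K|\ge\varphi(|K|)$ for every nonempty connected $K\subseteq V_H\setminus\{o\}$ with $|K|\le(|V_H|-1)/2$. Then for every $w\ge1$ at most $e^{\kappa w}$ cuts of width $w$ separate $x$ from $o$.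
\end{lemma}

Connectedness of the two sides cannot be dropped from the definition of a cut: in a large box of $\mathbb Z^2$ the sets $\{x,y\}$ have at most $8$ boundary edges, and their number grows with the box.

\subsection{Connected families of edge sets}

The count for a fixed run rests on the following estimate.

\begin{lemma}\label{lem:families}
Let $(E_i)_{i\in I}$ be a finite family of finite sets, with $D_i=|E_i|$. Let $\Gamma$ be the graph on $I$ in which distinct $i,i'$ are adjacent if $E_i\cap E_{i'}\ne\emptyset$, and put $D(F)=\sum_{i\in F}D_i$ for $F\subseteq I$. Let $z>0$ satisfy $\sum_{i:\,e\in E_i}(2z)^{D_i}\le1$ for every element $e$. Then for every $i_0\in I$,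
\[
\sum_{F\ni i_0,\ F\ \Gamma\text{-connected}}z^{D(F)}\le(2z)^{D_{i_0}} .
\]
\end{lemma}

\begin{proof}
Let $\Sigma_k(i_0)$ be the sum restricted to $|F|\le k$. We show $\Sigma_k(i_0)\le(2z)^{D_{i_0}}$ for all $i_0$ by induction on $k$. For $k=1$ the sum is $z^{D_{i_0}}$. Let $k\ge2$ and let $F\ni i_0$ be $\Gamma$-connected with $|F|\le k$. For $\mathcal C\subseteq I$ write $E(\mathcal C)=\bigcup_{i\in\mathcal C}E_i$. Each $\Gamma$-component $\mathcal C$ of $F\setminus\{i_0\}$ contains a neighbor of $i_0$, so we can choose an element $e_{\mathcal C}\in E(\mathcal C)\cap E_{i_0}$ by a fixed rule. Different components have disjoint sets $E(\mathcal C)$, since a common element would make them adjacent, so the elements $e_{\mathcal C}$ are distinct. Thus $F$ is encoded by assigning to each $e\in E_{i_0}$ either nothing or a $\Gamma$-connected set $\mathcal C$ with $|\mathcal C|\le k-1$ that contains an index $i$ with $e\in E_i$, and $z^{D(F)}$ is the product of $z^{D_{i_0}}$ and the weights $z^{D(\mathcal C)}$. Therefore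
\[
\Sigma_k(i_0)\le z^{D_{i_0}}\prod_{e\in E_{i_0}}\Bigl(1+\sum_{i:\,e\in E_i}\Sigma_{k-1}(i)\Bigr)\le z^{D_{i_0}}\prod_{e\in E_{i_0}}\Bigl(1+\sum_{i:\,e\in E_i}(2z)^{D_i}\Bigr)\le z^{D_{i_0}}2^{D_{i_0}} .\qedhere
\]
\end{proof}

\subsection{Proof of Lemma~\ref{lem:sharp}}

Let $\mathcal A_w$ be the family of cuts of width $w$ that separate $x$ from $o$, and let $T=|V_H|-1$. We use the identity
\begin{equation}\label{eq:symdiff}
\partial(X\triangle Y)=\partial X\triangle\partial Y,
\end{equation}
which holds because an edge lies in $\partial X$ exactly when the indicator of $X$ differs at its endpoints, and the indicator of $X\triangle Y$ is the sum modulo $2$ of those of $X$ and $Y$.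

\medskip\noindent\textbf{Step 1: the process.}
Run the process of Section~\ref{sub:process} with $O=\{o\}$ until one class is left, that is, for $T$ steps. Before step $i$ there are $T-i+1$ classes that avoid $o$, and they cover at most $T$ vertices. For $i<T$ there are at least two of them, so the smallest satisfies $|v_i|\le T/2$, and the hypothesis gives $D_i\ge\Phi_j$ if $i$ has level $j$. For the last step we know only $D_T\ge1$, and we treat it separately.

\medskip\noindent\textbf{Step 2: the evolving cut.}
Fix $A\in\mathcal A_w$ and put $A_0=A$. At step $i$, before $e_i$ is chosen, let $n_i=|\partial v_i\cap\partial A_{i-1}|$. If $n_i>\frac34D_i$ we \emph{flip}, setting $A_i=A_{i-1}\triangle v_i$; otherwise $A_i=A_{i-1}$. Let $F=F_A$ be the set of steps at which we flip. Forbid $B_i=\partial v_i\cap\partial A_i$, put $m_i=|B_i|$, and call the run \emph{$A$-good} if $e_i\notin B_i$ for all $i$. The sets $v_i$, $A_i$ and $B_i$ are determined by $e_1,\dots,e_{i-1}$, and $o\notin A_i$ because $o\notin A$ and $o\notin v_i$.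

By \eqref{eq:symdiff}, a flip removes the $n_i$ edges of $\partial v_i\cap\partial A_{i-1}$ from the boundary and adds the other $D_i-n_i<\frac14D_i$ edges of $\partial v_i$. Three consequences hold along every run. First, $m_i\le\frac34D_i$ for all $i$: without a flip $m_i=n_i$, and after a flip $m_i=D_i-n_i$. Second, a flip changes the number of boundary edges by $D_i-2n_i<-\frac12D_i$, and this number starts at $w$ and stays nonnegative, so
\begin{equation}\label{eq:flipbudget}
\sum_{i\in F}D_i\le2w .
\end{equation}
Third, the set $E^*=\bigcup_{i=0}^T\partial A_i$ of all edges that ever lie in the cut has at most $w+\frac14\cdot2w=\frac32w$ elements.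

If $e_l\notin B_l$ for all $l\le i$, then every class present after step $i$ lies in $A_i$ or in its complement. This follows by induction on $i$: a flip moves a whole class, and $e_i\notin\partial A_i$ means that $v_i$ and $u_i$ lie on the same side of $A_i$.

\medskip\noindent\textbf{Step 3: survival.}
Consider an $A$-good run. Before step $T$ there are two classes, $v_T$ and the class of $o$, so $A_{T-1}$ is $\emptyset$ or $v_T$. In the first case $n_T=0$; in the second $n_T=D_T$ and we flip. In both cases $A_T=\emptyset$ and $m_T=0$. For the other steps, $B_i\subseteq E^*$ and Lemma~\ref{lem:doubling} show that the sum of $m_i$ over the steps $i<T$ of level $j$ is at most $2|E^*|\le3w$. By \eqref{eq:chord} with $\beta=\frac34$,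
\[
\sum_{i=1}^T-\log\Bigl(1-\frac{m_i}{D_i}\Bigr)\le\frac43\log4\sum_{i<T}\frac{m_i}{D_i}\le\frac43\log4\sum_{j\ge0}\frac{3w}{\Phi_j}=8(\log2)Sw .
\]
Lemma~\ref{lem:survival} gives $\mathbf P(A\text{-good})\ge2^{-8Sw}$. Summing over $A\in\mathcal A_w$,
\begin{equation}\label{eq:firstmoment}
|\mathcal A_w|\le2^{8Sw}\,\mathbf E\bigl[\#\{A\in\mathcal A_w:\text{ the run is $A$-good}\}\bigr].
\end{equation}

\medskip\noindent\textbf{Step 4: the flips determine the cut and are connected.}
Fix a run, and let it be $A$-good. Since $A_T=\emptyset$, we have $A=\triangle_{i\in F}v_i$. So $F$ determines $A$, and some $i\in F$ has $x\in v_i$ because $x\in A$. Let $\Gamma$ be the graph on $\{1,\dots,T\}$ in which distinct $i,i'$ are adjacent if $\partial v_i\cap\partial v_{i'}\ne\emptyset$. We claim that $F$ is $\Gamma$-connected. This is the only place where the connectedness of $A$ and $V_H\setminus A$ is used.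

Suppose $F=\mathcal C\sqcup\mathcal C'$ with both parts nonempty and no edge of $\Gamma$ between them. Put $E(\mathcal C)=\bigcup_{i\in\mathcal C}\partial v_i$ and $Z=\triangle_{i\in\mathcal C}v_i$, and define $E(\mathcal C')$ and $Z'$ from $\mathcal C'$ in the same way. Then $E(\mathcal C)\cap E(\mathcal C')=\emptyset$, and \eqref{eq:symdiff} gives $\partial Z\subseteq E(\mathcal C)$ and $\partial Z'\subseteq E(\mathcal C')$. Since $A=Z\triangle Z'$, the set $\partial A$ is the disjoint union of $\partial Z$ and $\partial Z'$. From $\partial Z\subseteq\partial A$ it follows that $Z$ is a union of components of the graph obtained from $H$ by deleting the edges of $\partial A$. These components are $A$ and $V_H\setminus A$, so $\partial Z\in\{\emptyset,\partial A\}$, and the same holds for $Z'$. After exchanging the names of the parts if necessary, $\partial A=\partial Z\subseteq E(\mathcal C)$. Let $i^*$ be the smallest index in $\mathcal C'$. All earlier flips belong to $\mathcal C$, so $\partial A_{i^*-1}\subseteq\partial A\cup E(\mathcal C)=E(\mathcal C)$, which is disjoint from $\partial v_{i^*}$. Hence $n_{i^*}=0$, whereas a flip at step $i^*$ requires $n_{i^*}>\frac34D_{i^*}>0$. This contradiction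 proves the claim.

\medskip\noindent\textbf{Step 5: counting for a fixed run.}
Call $F\subseteq\{1,\dots,T\}$ \emph{admissible} if it is $\Gamma$-connected, contains an index $i$ with $x\in v_i$, and satisfies \eqref{eq:flipbudget}. By Steps 2 and 4, the number of $A$ for which the run is $A$-good is at most the number of admissible sets. Let $\lambda=1+2S$ and $z=\frac12e^{-\lambda}$, so $(2z)^{D_i}=e^{-\lambda D_i}$. By Lemma~\ref{lem:doubling}, an edge $e$ lies in $\partial v_i$ for at most two indices $i<T$ of each level, and possibly for $i=T$. Using $e^{-u}\le1/(eu)$ for $u>0$,
\begin{equation}\label{eq:weights}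
\sum_{i:\,e\in\partial v_i}(2z)^{D_i}\le2\sum_{j\ge0}e^{-\lambda\Phi_j}+e^{-\lambda}\le\frac{2S}{e(1+2S)}+\frac1e\le1 .
\end{equation}
So Lemma~\ref{lem:families} applies with $E_i=\partial v_i$. The vertex $x$ lies in $v_i$ for at most one index $i<T$ of each level, and possibly for $i=T$, so $\sum_{i:\,x\in v_i}(2z)^{D_i}$ is bounded by the middle expression in \eqref{eq:weights} and hence by $1$. Therefore
\[
\sum_{F\text{ admissible}}z^{D(F)}\le\sum_{i:\,x\in v_i}(2z)^{D_i}\le1 .
\]
Since $z<1$, each term on the left is at least $z^{2w}$ by \eqref{eq:flipbudget}, so there are at most $z^{-2w}=4^we^{(2+4S)w}$ admissible sets. With \eqref{eq:firstmoment},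
\[
|\mathcal A_w|\le\exp\bigl\{w\bigl[(8\log2+4)S+2+2\log2\bigr]\bigr\}\le e^{(10S+4)w},
\]
because $8\log2<6$ and $2\log2<2$. This proves Lemma~\ref{lem:sharp}. \qed

\section{Proofs of Theorems~\ref{thm:profile} and~\ref{thm:ordinary}}\label{sec:proofs}

In both proofs $q\le e^{-\kappa-1}$, so that $e^{\kappa w}q^w\le e^{-w}$, and we use
\begin{equation}\label{eq:geometric}
\sum_{w\ge1}e^{-w}=\frac1{e-1}<1,\qquad\sum_{w\ge\rho}e^{-w}\le\frac{e}{e-1}\,e^{-\rho}\le2e^{-\rho}\quad(\rho>0).
\end{equation}
Note that $\kappa+1=10S+5$.

\begin{proof}[Proof of Theorem~\ref{thm:profile}]
Let $x\ne y$ in $V_n$. The hypothesis of Lemma~\ref{lem:sharp} holds for $H=G_n$ and $o=y$, so Proposition~\ref{prop:peierls} is available with $N_w=e^{\kappa w}$; recall that $S<\infty$ forces $\varphi\to\infty$. By \eqref{eq:geometric}, $\sum_{w\ge1}N_wq^w<1$ and $\delta_r\le2e^{-\varphi(r)}$.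
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ordinary}]
A finite cluster need not have a connected complement, so we fill in its finite holes, and then we treat infinity as the vertex $o$. Let $\mathcal A_w$ be the family of finite connected sets $A\ni x$ with $|\partial A|=w$ such that all components of $V\setminus A$ are infinite.

\emph{A finite cluster produces a closed boundary.} Suppose $r\le|K(x)|<\infty$ and let $A$ be the union of $K(x)$ and the finite components of $V\setminus K(x)$. Every component of $V\setminus K(x)$ is joined to $K(x)$ by an edge of $\partial K(x)$, and $\partial K(x)$ is finite because $G$ is locally finite. So there are finitely many components, and $A$ is finite and connected. The components of $V\setminus A$ are the infinite components of $V\setminus K(x)$. An edge that leaves such a component ends in $K(x)$, so $\partial A\subseteq\partial K(x)$ and all edges of $\partial A$ are closed. Finally $|A|\ge r$, so $A\in\mathcal A_w$ for some $w\ge\max(1,\varphi(r))$.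

\emph{Counting.} Let $\Lambda_R$ be the ball of radius $R$ about $x$, a finite set. Contract $V\setminus\Lambda_R$ to a single vertex $o$ and delete the loops. The result $H$ is a finite connected multigraph in which subsets of $\Lambda_R$ have the same boundary as in $G$, so the hypothesis of Lemma~\ref{lem:sharp} holds. Let $A\in\mathcal A_w$ with $A\subseteq\Lambda_R$. Every vertex of $\Lambda_R\setminus A$ lies in an infinite component of $V\setminus A$, hence is joined to $V\setminus\Lambda_R$ by a path avoiding $A$; the part of this path up to its first exit from $\Lambda_R$ is a path to $o$ in $V_H\setminus A$. So $A$ is a cut of $H$ of width $w$ separating $x$ from $o$, and there are at most $e^{\kappa w}$ such $A$. The bound does not depend on $R$, and every member of $\mathcal A_w$ lies in $\Lambda_R$ for large $R$, so $|\mathcal A_w|\le e^{\kappa w}$.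

\emph{Conclusion.} The union bound gives $\mathbb P_p(r\le|K(x)|<\infty)\le\sum_{w\ge\max(1,\varphi(r))}e^{-w}$. By \eqref{eq:geometric} this is at most $2e^{-\varphi(r)}$, and for $r=1$ it is at most $\frac1{e-1}<1$. So $K(x)$ is infinite with positive probability, an infinite cluster exists almost surely by the $0$--$1$ law, and $p_c\le1-e^{-\kappa-1}$. If the ordinary dimension exceeds $1$, take $\varphi(s)=cs^{(d-1)/d}$ with $d>1$, for which $S<\infty$.
\end{proof}

\section{A graph without infinite clusters}\label{sec:ropes}

\subsection{The idea}

A half-line has no infinite cluster for $p<1$, but its profile is bounded. To raise the profile we add more and more parallel half-lines, called rows, as we move to the right, and tie them together by vertical links. To keep clusters finite we place the links sparsely, so that there are many ways to cut all rows. Take two rows with a link every $L_1$ positions. To cut this pair it suffices that each row has a closed edge between the same two consecutive links, which leaves $L_1^2$ choices of the two edges. Now take two such pairs and link them every $L_2$ positions, with $L_2$ a multiple of $L_1$. To cut the four rows it suffices to cut each pair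 somewhere between the same two consecutive links of the second kind (Figure~\ref{fig:rope}). Continue in this way. If $\sigma_k$ is the probability that $2^k$ rows are cut within a window of length $L_{k+1}$, and $r_k=L_{k+1}/L_k$, then $\sigma_k$ is about $r_k\sigma_{k-1}^2$ as long as it is small, so $2^{-k}\log\sigma_k$ is about $\log\sigma_0+\sum_{i\le k}2^{-i}\log r_i$. If $\sum_i2^{-i}\log r_i=\infty$, then $\sigma_k$ cannot stay small, whatever the value of $p<1$.

On the other side, we shall see that a set with fewer than $2^k$ boundary edges has volume at most $2\cdot8^kL_k$, so the profile $\varphi$ allows any $L_k$ with $\varphi(2\cdot8^kL_k)\le2^k$. For the largest such choice, $\log_2r_k$ is, up to an additive constant, the number of $j$ with $2^k<\varphi(2^j)\le2^{k+1}$, and the divergence of $\sum_j1/\varphi(2^j)$ becomes the divergence of $\sum_k2^{-k}\log r_k$.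

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.5cm,y=0.8cm]
\foreach \y in {0,1,2,3} {
  \draw (5.5,\y) -- (26.5,\y);
  \node[left] at (5.5,\y) {\small row $\y$};
  \foreach \x in {6,...,26} \fill (\x,\y) circle (1pt);
}
\foreach \x in {6,10,14,18,22,26} {
  \draw[thick] (\x,0) -- (\x,1);
  \draw[thick] (\x,2) -- (\x,3);
}
\foreach \x in {8,24} \draw[thick] (\x,0) to[bend right=25] (\x,2);
\foreach \x/\y in {11.5/0,13.5/1,18.5/2,20.5/3} \node at (\x,\y) {$\times$};
\foreach \x in {6,8,10,14,18,22,24,26} \node[below] at (\x,-0.1) {\small $\x$};
\end{tikzpicture}
\caption{Four rows tied by links, for $L_1=4$ and $L_2=16$; positions are labeled by $m-X_2$. Straight links (level $1$) join rows $0,1$ and rows $2,3$ every $4$ positions; curved links (level $2$) join rows $0,2$ every $16$ positions. The four edges marked $\times$ separate left from right: the two in rows $0,1$ lie between consecutive straight links, so do the two in rows $2,3$, and all four lie between consecutive curved links.}\label{fig:rope}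
\end{figure}

\subsection{The scales}

If $\varphi$ is bounded, take the half-line $\{0,1,2,\dots\}$ with $V_n=\{0,\dots,n\}$ and $c=1/\sup\varphi$: all boundaries in question are nonempty, and infinitely many edges are closed almost surely. So let $\varphi$ be unbounded. We may take $s_0\ge1$. Replace $\varphi(s)$ by $\varepsilon\varphi(\max(s,s_0))$, with $\varepsilon>0$ so small that the value at $s=32$ is at most $2$. The new function is at least $\varepsilon\varphi$, so this affects only the constant $c$; the series still diverges; and the regularity inequality now holds everywhere, since $\max(16s,s_0)\le16\max(s,s_0)$. Thus we assume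
\[
\varphi(16s)\le2\varphi(s)\ \text{ for all }s\ge1,\qquad\varphi(32)\le2,\qquad\sum_j\frac1{\varphi(2^j)}=\infty,
\]
and we construct a graph with internal profile at least $\varphi/2$. For $k\ge1$ let
\[
J_k=\max\{j:\varphi(2^j)\le2^k\},\qquad\ell_k=J_k-3k-1,\qquad L_k=2^{\ell_k},\qquad X_k=4^kL_k,
\]
and let $L_0=1$. Here $J_k$ is finite because $\varphi$ is unbounded, and $J_1\ge5$ because $\varphi(32)\le2$. Regularity gives $\varphi(2^{J_k+4})\le2^{k+1}$, so $J_{k+1}\ge J_k+4$; this is its only use. Hence $\ell_1\ge1$ and $\ell_{k+1}\ge\ell_k+1$, so $2L_k$ divides $L_{k+1}$, and $L_k$ divides $X_h$ whenever $k\le h$. Moreover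
\begin{equation}\label{eq:scales}
\varphi(2\cdot8^kL_k)\le2^k,\qquad X_{k+1}-X_k\ge7\cdot4^kL_k,\qquad X_{k+1}-X_k\ge3\cdot4^kL_{k+1},
\end{equation}
because $2\cdot8^kL_k=2^{J_k}$, because $X_{k+1}\ge8\cdot4^kL_k$, and because $X_k\le4^kL_{k+1}$. For $J_k<j\le J_{k+1}$ we have $\varphi(2^j)>2^k$, so
\begin{equation}\label{eq:diverge}
\sum_{k\ge1}2^{-k}(J_{k+1}-J_k)\ge\sum_{j>J_1}\frac1{\varphi(2^j)}=\infty .
\end{equation}
The length $L_k$ is the spacing of links of level $k$, and $X_k$ is the position at which the number of rows doubles to $2^k$. The factor $4^k$ in $X_k$ makes each stage long enough to contain many links, which is needed for isoperimetry, and many independent chances to cut, which is needed for percolation.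

\subsection{The graph}

For an integer $i\ge1$ let $\nu(i)$ be the exponent of the largest power of $2$ dividing $i$. Let $x(0)=0$ and $x(i)=X_h$ for $2^{h-1}\le i<2^h$, $h\ge1$; this is nondecreasing in $i$. The vertex set is $V=\{(i,m):i\ge0,\ m\ge x(i)\}$, where $i$ is the \emph{row} and $m$ the \emph{position}, both integers. There are two kinds of edges:
\begin{itemize}
\item \emph{horizontal edges} joining $(i,m)$ and $(i,m+1)$;
\item \emph{links}: for $i\ge1$, $k=\nu(i)+1$ and every $m\ge x(i)$ with $m\equiv L_k/2\pmod{L_k}$, an edge joining $(i,m)$ and $(i-2^{k-1},m)$, called a link of \emph{level $k$}.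
\end{itemize}
Call this graph $G$.

\emph{Degrees.} A link of level $k$ sits at a position $m$ with $\nu(m)=\ell_k-1$. The $\ell_k$ are distinct, so all links at a position $m$ have the same level $k$. The upper endpoint of such a link is in a row $i$ with $\nu(i)=k-1$ and the lower endpoint is in a row divisible by $2^k$, and either endpoint determines the link. So each vertex meets at most one link, and all degrees are at most $3$.

\emph{Ropes.} A \emph{level-$k$ rope} is a set of rows $R=[u2^k,(u+1)2^k)$, $u\ge0$. For $k\ge1$ it is the union of a lower and an upper level-$(k-1)$ subrope. The only links between the two subropes are the level-$k$ links joining their first rows $(2u+1)2^{k-1}$ and $u2^k$. Indeed, any other row of the upper subrope has the form $i=(2u+1)2^{k-1}+\rho$ with $0<\rho<2^{k-1}$; then $\nu(i)=\nu(\rho)$, and $i$ links down to row $i-2^{\nu(\rho)}\ge(2u+1)2^{k-1}$ in the same subrope.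

\emph{Blocks.} A \emph{level-$k$ block} is a set $R\times[jL_k,(j+1)L_k)$ contained in $V$, with $R$ a level-$k$ rope. Blocks are connected, by induction on $k$. A level-$0$ block is a vertex. In a level-$k$ block, each subrope over the window $[jL_k,(j+1)L_k)$ is a chain of consecutive level-$(k-1)$ blocks joined by horizontal edges, and the window contains one position $m\equiv L_k/2\pmod{L_k}$, where a link joins the two subropes.

\emph{Exhaustion.} For $n\ge1$ let $V_n=\{(i,m)\in V:m<X_{n+1}\}$. This set is finite and meets exactly the rows $i<2^n$. It is connected, because each row $1\le i<2^n$ has a link to a lower row inside $V_n$: if $2^{h-1}\le i<2^h$, then its links have level $\nu(i)+1\le h\le n$, and by \eqref{eq:scales} the interval $[X_h,X_{n+1})$ has length at least $L_h\ge L_{\nu(i)+1}$. So $(V_n)$ is an exhaustion, and $G$ is infinite and connected.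

\subsection{The internal profile}

\begin{lemma}\label{lem:ropeiso}
Let $K\subseteq V_n$ be nonempty with $|K|\le|V_n|/2$, and let $w=|\partial_{G_n}K|$. Then $w\ge\varphi(|K|)/2$.
\end{lemma}

\begin{proof}
Since $G_n$ is connected, $w\ge1$. Let $k\ge1$ satisfy $2^{k-1}\le w<2^k$. We show that $|K|\le2\cdot8^kL_k$; then \eqref{eq:scales} gives $\varphi(|K|)\le2^k\le2w$.

If $k\ge n+1$, then $|K|\le|V_n|\le2^nX_{n+1}\le8^{n+1}L_{n+1}\le8^kL_k$.

Let $k\le n$. The plan is to view $V_n$ at the resolution of level-$k$ blocks: with fewer than $2^k$ boundary edges, $K$ can neither cut a rope nor tell two ropes apart. The rows of $V_n$ form the level-$k$ ropes $R_u=[u2^k,(u+1)2^k)$, $0\le u<2^{n-k}$. Put $y_0=X_k$; all rows of $R_0$ are present from this position on. For $u\ge1$ all rows of $R_u$ lie in one interval $[2^{h-1},2^h)$ with $k+1\le h\le n$, so they all start at $y_u:=X_h$. All $y_u$ and $X_{n+1}$ are multiples of $L_k$. Hence the level-$k$ blocks of the ropes $R_u$ over $[y_u,X_{n+1})$ partition $V_n\setminus U$, where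
\[
U=\{(i,m)\in V:i<2^k,\ m<X_k\},\qquad|U|\le2^kX_k=8^kL_k .
\]
Call a block \emph{full} if it is contained in $K$, \emph{empty} if it is disjoint from $K$, and \emph{mixed} otherwise. A mixed block is connected, so it contains both endpoints of an edge of $\partial K$; thus at most $w$ blocks are mixed.

\emph{Each rope has a type.} By \eqref{eq:scales} each rope has at least $(X_{n+1}-X_n)/L_k\ge7\cdot4^n>w$ blocks, so one of them is not mixed. If a rope had a full and an empty block, each of its $2^k$ rows would contain a horizontal edge of $\partial K$ between them, contradicting $w<2^k$. So each rope is of type F (all unmixed blocks full) or of type E (all unmixed blocks empty).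

\emph{All ropes have the same type.} For $u\ge1$ let $u'=u-2^{\nu(u)}$. Iterating $u\mapsto u'$ leads from every $u$ to $0$, so if both types occur then $R_u$ and $R_{u'}$ have different types for some $u\ge1$. The rows $u2^k$ and $u'2^k$ are joined by links of level $k'=\nu(u)+k+1$. With $2^{h-1}\le u2^k<2^h$ we have $k'\le h\le n$, so $L_{k'}$ divides $X_h$ and $X_{n+1}$, and the number of these links in $G_n$ is
\[
\frac{X_{n+1}-X_h}{L_{k'}}\ge\frac{X_{n+1}-X_n}{L_n}\ge7\cdot4^n .
\]
They sit at positions $m\ge X_h=y_u\ge y_{u'}$, so both endpoints lie in blocks. A block has window length $L_k\le L_{k'}$ and so meets at most one of these links. Hence at least $7\cdot4^n-w$ of them join a full block to an empty block and belong to $\partial K$. This gives $w\ge7\cdot4^n-w$, so $w\ge3\cdot4^n>2^k$, a contradiction.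

\emph{Conclusion.} If all ropes have type E, then $K$ is covered by $U$ and the mixed blocks, each of volume $2^kL_k$, so $|K|\le8^kL_k+w2^kL_k\le8^kL_k+4^kL_k\le2\cdot8^kL_k$. If all ropes have type F, the same bound holds for $|V_n\setminus K|$, which is at least $|K|$.
\end{proof}

\subsection{Severing ropes}

Fix $p<1$. We say that the horizontal edge joining $(i,m)$ and $(i,m+1)$ is \emph{at position $m$} in row $i$. For $k\ge1$ a \emph{level-$k$ cell} is an interval $[m_0,m_0+L_k)$ with $m_0\equiv L_k/2\pmod{L_k}$; it holds the positions of the horizontal edges between two consecutive positions of level-$k$ links. The level-$k$ cells partition the integers. Let $R$ be a rope and $I$ an interval of positions over which all rows of $R$ are present. We define recursively: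
\begin{itemize}
\item a level-$0$ rope, that is, a single row, is \emph{severed in $I$} if one of its horizontal edges at a position in $I$ is closed;
\item a level-$k$ rope with $k\ge1$ is \emph{severed in $I$} if there is a level-$k$ cell $I'\subseteq I$ such that both subropes are severed in $I'$.
\end{itemize}
This event depends only on the horizontal edges in the rows of $R$ at positions in $I$; the states of the links play no role.

\begin{lemma}\label{lem:severed}
If $R$ is severed in $I$, there are positions $\mu(i)\in I$, $i\in R$, such that the edge at position $\mu(i)$ in row $i$ is closed and no link between rows $i,i'\in R$ sits at a position $m$ with $\mu(i)<m\le\mu(i')$.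
\end{lemma}

\begin{proof}
Induction on the level $k$ of $R$; for $k=0$ there are no links. For $k\ge1$ let $I'=[m_0,m_0+L_k)$ be the cell in the definition and take the positions $\mu(i)\in I'$ given by the inductive hypothesis for the two subropes. Links within a subrope satisfy the claim. A link between the subropes has level $k$, so $m\equiv m_0\pmod{L_k}$, while $\mu(i)<m\le\mu(i')$ would force $m_0<m<m_0+L_k$.
\end{proof}

For $k\ge0$ let $\sigma_k$ be the probability that a given level-$k$ rope is severed in a given level-$(k+1)$ cell over which its rows are present. This does not depend on the rope, since the definition involves only the splitting into subropes, nor on the cell, since shifts by multiples of $L_{k+1}$ preserve the cells of all levels up to $k+1$.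

\begin{lemma}\label{lem:half}
We have $\sigma_k\ge\frac12$ for infinitely many $k$.
\end{lemma}

\begin{proof}
First, $\sigma_0=1-p^{L_1}>0$. Let $k\ge1$ and $r_k=L_{k+1}/L_k\ge2$. A level-$(k+1)$ cell $[m_0,m_0+L_{k+1})$ starts at a multiple of $L_k$, because $L_k$ divides $L_{k+1}/2$. The level-$k$ cells inside it start at $m_0+(j+\frac12)L_k$ with $0\le j\le r_k-2$, so there are $r_k-1$ of them. Events concerning different cells or different subropes involve disjoint sets of edges and are independent. Hence
\[
\sigma_k=1-(1-\sigma_{k-1}^2)^{r_k-1}\ge1-e^{-(r_k-1)\sigma_{k-1}^2}\ge\tfrac12\min\bigl(1,\tfrac12r_k\sigma_{k-1}^2\bigr),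
\]
where we used $r_k-1\ge r_k/2$ and $1-e^{-u}\ge\frac12\min(1,u)$ for $u\ge0$; the latter holds because $1-e^{-u}$ is concave and increasing, vanishes at $0$ and exceeds $\frac12$ at $1$. In particular all $\sigma_k$ are positive.

Suppose $\sigma_k<\frac12$ for all $k\ge k_0$, with $k_0\ge1$. For these $k$ the minimum is not $1$, so $\sigma_k\ge\frac14r_k\sigma_{k-1}^2$. Put $\xi_k=2^{-k}\log_2(1/\sigma_k)\ge0$. Since $\log_2r_k=\ell_{k+1}-\ell_k=J_{k+1}-J_k-3$, taking logarithms and dividing by $2^k$ gives
\[
\xi_k\le\xi_{k-1}-2^{-k}(\log_2r_k-2)=\xi_{k-1}-2^{-k}(J_{k+1}-J_k-5)\qquad(k\ge k_0).
\]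
As $\sum_k5\cdot2^{-k}<\infty$, the divergence \eqref{eq:diverge} forces $\xi_k\to-\infty$, which contradicts $\xi_k\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The graph $G$ is infinite, connected, of maximum degree at most $3$, and by Lemma~\ref{lem:ropeiso} it has internal profile at least $\varphi/2$. It remains to show that for $p<1$ all clusters are finite almost surely.

For $k\ge1$ consider the rope $R=[0,2^k)$ over the positions $[X_k,X_{k+1})$, where all its rows are present and no other row is. At most two level-$(k+1)$ cells meet this interval without being contained in it, so by \eqref{eq:scales} it contains at least $3\cdot4^k-2\ge4^k$ such cells. Let $\mathcal E_k$ be the event that $R$ is severed in one of them. By independence, $\mathbb P_p(\mathcal E_k)\ge1-2^{-4^k}$ whenever $\sigma_k\ge\frac12$.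

On $\mathcal E_k$ take the positions $\mu(i)\in[X_k,X_{k+1})$ from Lemma~\ref{lem:severed} and let
\[
Y_k=\{(i,m)\in V:i<2^k,\ m\le\mu(i)\}.
\]
This set is finite, and it contains every vertex at a position $m\le X_k$, since rows $i\ge2^k$ start at $X_{k+1}$ or later. All edges of $\partial Y_k$ are closed. Indeed, the horizontal edges in $\partial Y_k$ are those at the positions $\mu(i)$. A link between rows $i,i'<2^k$ at position $m$ leaves $Y_k$ only if $\mu(i)<m\le\mu(i')$ or $\mu(i')<m\le\mu(i)$, which Lemma~\ref{lem:severed} excludes. A link with an endpoint in a row $i\ge2^k$ sits at a position $m\ge X_{k+1}$, so neither of its endpoints is in $Y_k$. Hence on $\mathcal E_k$ every vertex at a position $m\le X_k$ has a finite cluster.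

By Lemma~\ref{lem:half}, $\limsup_k\mathbb P_p(\mathcal E_k)=1$, so by Fatou's lemma infinitely many $\mathcal E_k$ occur almost surely. Since $X_k\to\infty$, every cluster is finite almost surely. As $p<1$ was arbitrary, $p_c=p_u=1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Benjamini and Schramm, \emph{Percolation beyond $\mathbb Z^d$}.

\bibitem{HT}
Tom Hutchcroft and Matthew Tointon, \emph{Non-triviality of the phase transition for percolation on finite transitive graphs}, arXiv:2104.05607 (2021).

\end{thebibliography}
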